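\title{Failure of pathwise uniqueness for Brownian motion with a drift and a tangential local-time term}

\begin{abstract}
We consider the equation $dX=dW+a(X)\,dt+b(X)\,dL$ in $\mathbb R^d$, $d\ge2$, where $L$ is the symmetric local time of $X_1$ at $0$, the drift $a$ is bounded and measurable, and $b$ is bounded and Lipschitz with $|b_1|\le1$. This equation has a unique weak solution. We show that pathwise uniqueness fails in general: for every constant vector $b\neq0$ with $b_1=0$ there is a bounded Lipschitz drift $a$ for which, from every starting point, two different solutions are driven by the same Brownian motion. The proof constructs a Lyapunov function for the difference of two solutions that grows at a definite rate on the local-time clock, and it uses the incompressibility of the coefficients to produce pairs of solutions that do not stick together.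
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge2$ and let $\Sigma=\{x\in\mathbb R^d:x_1=0\}$. Put $\operatorname{sgn}=\mathbf 1_{(0,\infty)}-\mathbf 1_{(-\infty,0)}$, so that $\operatorname{sgn}0=0$. The \emph{symmetric local time at $0$} of a real continuous semimartingale $Z$ is the process
\begin{equation}\label{eq:lt}
L^Z_t=|Z_t|-|Z_0|-\int_0^t\operatorname{sgn}(Z_s)\,dZ_s ,\qquad t\ge0 .
\end{equation}
It is continuous, adapted and nondecreasing, and the measure $dL^Z$ is carried by the set $\{t:Z_t=0\}$. We study the equation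
\begin{equation}\label{eq:main}
X_t=x+W_t+\int_0^ta(X_s)\,ds+\int_0^tb(X_s)\,dL_s,\qquad L=L^{X_1},
\end{equation}
where $x\in\mathbb R^d$, the map $a:\mathbb R^d\to\mathbb R^d$ is bounded and measurable, and $b:\Sigma\to\mathbb R^d$ is bounded and Lipschitz with $b_1\in[-1,1]$ on $\Sigma$. Since $dL$ charges only times at which $X\in\Sigma$, the values of $b$ on $\Sigma$ are all that is needed. Given a filtered probability space $(\Omega,\mathcal F,\mathbb P,(\mathcal F_t))$ with a standard $d$-dimensional $(\mathcal F_t)$-Brownian motion $W$, a \emph{solution driven by $W$} is a continuous adapted process $X$ such that $X_1$ is a semimartingale and \eqref{eq:main} holds almost surely.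

Away from $\Sigma$ a solution is a Brownian motion with drift $a$; on $\Sigma$ it receives a push in the direction $b$, proportional to the local time. The normal and the tangential parts of $b$ play different roles. Adding and subtracting \eqref{eq:lt} and the first coordinate of \eqref{eq:main} gives
\[
dX_1^{\pm}=\tfrac12\big(\operatorname{sgn}X_1\pm1\big)\big(dW_1+a_1(X)\,dt\big)+\tfrac12\big(1\pm b_1(X)\big)\,dL ,
\]
so the process is pushed into the two half-spaces at the rates $\frac12(1+b_1)$ and $\frac12(1-b_1)$. Both rates are nonnegative exactly when $b_1\in[-1,1]$; the values $b_1=\pm1$ describe reflection, and $b_1=0$ means that the normal coordinate does not feel $\Sigma$. The components $b_2,\dots,b_d$ displace the process along $\Sigma$.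

It is known that \eqref{eq:main} has a unique weak solution: the law of $(W,X,L)$ on the canonical space $C([0,\infty);\mathbb R^d)\times C([0,\infty);\mathbb R^d)\times C([0,\infty);\mathbb R)$, with $W$ a Brownian motion for the canonical filtration and $L$ the symmetric local time of $X_1$ at $0$, exists and is unique. \emph{Pathwise uniqueness} is the stronger property that on every filtered space, any two solutions $X,X'$ with the same starting point $x$ and driven by the same $W$ satisfy $\mathbb P(X_t=X'_t\text{ for all }t\ge0)=1$. The question, posed by Atar and Budhiraja \cite{AB}, is whether pathwise uniqueness holds for every $d\ge2$, every $x$ and all $a,b$ as above. The answer is no, in every dimension $d\ge2$, already for Lipschitz $a$ and constant $b$.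

Let $\varphi:\mathbb R\to[-1,1]$ be the triangular wave of period $4$ with $\varphi(r)=r$ on $[-1,1]$ and $\varphi(r)=2-r$ on $[1,3]$; it is Lipschitz with constant $1$. Let $e_1=(1,0,\dots,0)$.

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $b\in\mathbb R^d\setminus\{0\}$ be a constant vector with $b_1=0$, and put $a(x)=\varphi\big(\langle b,x\rangle/|b|^2\big)\,e_1$. Then for every $x\in\mathbb R^d$ there are a filtered probability space with a standard Brownian motion $W$ and two solutions $X,X'$ of \eqref{eq:main} driven by $W$, both started at $x$, with $\mathbb P(X\ne X')>0$.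
\end{theorem}

The simplest instance is $d=2$, $b=(0,1)$, $a(x)=(\varphi(x_2),0)$. Two consequences are proved in Section~\ref{sec:proof}. The first is the only place where uniqueness in law is used.

\begin{corollary}\label{cor:strong}
For $(a,b)$ as in Theorem~\ref{thm:main} and every $x\in\mathbb R^d$, no solution of \eqref{eq:main} started at $x$ is adapted to the augmented filtration of its driving Brownian motion.
\end{corollary}

\begin{corollary}\label{cor:dichotomy}
Let $b$ be a constant vector with $b_1=0$. Pathwise uniqueness for \eqref{eq:main} holds for all bounded measurable $a$ and all $x$ if and only if $b=0$. The same is true with ``bounded Lipschitz'' in place of ``bounded measurable''.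
\end{corollary}

Section~\ref{sec:unique} collects cases in which uniqueness does hold; they show what a counterexample has to exploit. Section~\ref{sec:mechanism} reduces the theorem to a planar system, works out two exactly solvable models for the difference of two solutions, and derives from them the plan of the proof, which is carried out in Sections~\ref{sec:pairs}--\ref{sec:proof}.

Throughout, filtrations are replaced by their usual augmentations (completed and made right-continuous) when convenient; this preserves Brownian motions and continuous martingales. We write $\mathbb E$ for expectation under $\mathbb P$.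

\section{Cases in which uniqueness holds}\label{sec:unique}

If $b=0$, equation \eqref{eq:main} is $dX=dW+a(X)\,dt$ with bounded measurable $a$, and pathwise uniqueness is Veretennikov's theorem \cite{Ver}. So the drift alone does no harm, however rough it is. The local-time term alone does no harm either, as long as the normal coordinate evolves autonomously.

\begin{proposition}\label{prop:decoupled}
Let $b$ be bounded and Lipschitz with $b_1\equiv0$, let $a_1(x)=\alpha_1(x_1)$ with $\alpha_1$ bounded and measurable, and let $a_2,\dots,a_d$ be bounded, measurable, and Lipschitz in $(x_2,\dots,x_d)$ uniformly in $x_1$. Then pathwise uniqueness holds for \eqref{eq:main}.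
\end{proposition}

\begin{proof}
Let $X,X'$ be solutions with the same $W$ and $x$. Both $X_1$ and $X_1'$ solve $dZ=dW_1+\alpha_1(Z)\,dt$, for which pathwise uniqueness is Zvonkin's theorem \cite{Zvo}. Hence $X_1=X_1'$, and the two local times are the same process $L$. Let $v_t=|X'_t-X_t|$ and $A_t=t+L_t$. The Lipschitz assumptions give $v_t\le K\int_0^tv_s\,dA_s$ for a constant $K$. Since $A$ is continuous and nondecreasing, $\int_0^tA^n\,dA=A_t^{n+1}/(n+1)$, and iteration yields $v_t\le (KA_t)^n\sup_{s\le T}v_s/n!$ for $t\le T$ and all $n$. So $v=0$.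
\end{proof}

In Proposition~\ref{prop:decoupled} the two solutions share their local time. When they do not, one needs to know how much the local time changes if the normal coordinate is perturbed. Under reflection it changes in a Lipschitz way.

\begin{remark}\label{rem:reflection}
Let $a$ be bounded and Lipschitz with constant $K$, let $b$ be constant with $b_1=1$, and let $x_1\ge0$. Then pathwise uniqueness holds. Indeed, put $\beta=W_1+\int a_1(X)\,ds$. The formula for $X_1^-$ in the introduction reads $2X_1^-=\int(\operatorname{sgn}X_1-1)\,d\beta$. On $[0,T]$ there is, by Girsanov's theorem, an equivalent measure under which $\beta$ is a Brownian motion; under it $X_1^-$ is a nonnegative martingale started at $0$, so $X_1\ge0$. Skorokhod's lemma (the unique continuous nondecreasing $L$ with $L_0=0$, $x_1+\beta+L\ge0$ and $dL$ carried by $\{x_1+\beta+L=0\}$ is $L_t=\sup_{s\le t}(x_1+\beta_s)^-$) then gives $|L'_t-L_t|\le\sup_{s\le t}|\beta'_s-\beta_s|\le K\int_0^t|X'-X|\,ds$ for two solutions. Therefore $|X'_t-X_t|\le K(1+|b|)\int_0^t|X'-X|\,ds$,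 and Gronwall's lemma applies.
\end{remark}

These cases suggest that uniqueness should hold at least for Lipschitz $a$ and constant $b$. The coefficients in Theorem~\ref{thm:main} are chosen to close a loop that all three cases avoid: the drift converts a tangential difference of two solutions into a normal difference, and the local-time term converts a normal difference back into a tangential one. For $b_1=0$ the second conversion is far from Lipschitz, as we now compute.

\section{The mechanism}\label{sec:mechanism}

\subsection{Reduction to a planar system}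

Let $(a,b)$ be as in Theorem~\ref{thm:main}. Put $\gamma=1/|b|$, $R=X_1$, $Y=\langle b,X\rangle/|b|^2$, $B_1=W_1$, $B_2=\langle b,W\rangle/|b|$, and let $\Pi$ be the orthogonal projection onto $\{e_1,b\}^\perp$. Since $b\perp e_1$, we have $X=Re_1+Yb+\Pi X$, and $B=(B_1,B_2)$ is a planar Brownian motion. Since $a$ is parallel to $e_1$, equation \eqref{eq:main} is equivalent to $\Pi X=\Pi x+\Pi W$ together with
\begin{equation}\label{eq:S}
R_t=r_0+B_1(t)+\int_0^t\varphi(Y_s)\,ds,\qquad Y_t=y_0+\gamma B_2(t)+L^R_t ,
\end{equation}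
where $r_0=x_1$ and $y_0=\langle b,x\rangle/|b|^2$. Conversely, suppose that \eqref{eq:S} has two different solutions from $(r_0,y_0)$ driven by the same planar Brownian motion $B$. On the product with a space carrying an independent Brownian motion $\widetilde B$ in $\{e_1,b\}^\perp$ (no product is needed if $d=2$), with the product filtration, $W=B_1e_1+B_2\,b/|b|+\widetilde B$ is a standard Brownian motion, and the two processes $Re_1+Yb+\Pi x+\widetilde B$ are different solutions of \eqref{eq:main}. So it suffices to prove non-uniqueness for \eqref{eq:S}. From now on $\gamma>0$ and $z_0=(r_0,y_0)$ are fixed.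

Let $(R,Y)$, $(R',Y')$ be two solutions driven by the same $B$, with local times $L,L'$, and put
\[
U=R'-R,\qquad V=Y'-Y,\qquad \Lambda=\tfrac12(L+L').
\]
The noise cancels in the differences, and as long as $Y$ and $Y'$ stay in $[-1,1]$,
\begin{equation}\label{eq:diff}
dU=V\,dt,\qquad dV=dL'-dL .
\end{equation}
To understand \eqref{eq:diff} we freeze one of the two variables and drop the drift of $R$. Both resulting models can be solved exactly, and each of them produces one of the two ingredients of the Lyapunov function.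

\subsection{First model: $U$ frozen}\label{sub:modelA}

Let $R$ be a Brownian motion started at $0$, let $u\ne0$ be a constant, $R'=R+u$, $V=v+L'-L$, and
\[
J=|R'|-|R|,\qquad |J|\le|u| .
\]
By \eqref{eq:lt}, $dJ=dN+dV$ with $dN=(\operatorname{sgn}R'-\operatorname{sgn}R)\,dR$. Thus $L'_t-L_t=(J_t-J_0)-N_t$ is a martingale up to an error of at most $2|u|$, and $d\langle N\rangle=4\cdot\mathbf 1_{\{RR'<0\}}dt$. The event $R_sR'_s<0$ means that $R_s$ lies between $-u$ and $0$. Its probability is at most $|u|(2\pi s)^{-1/2}$ and is asymptotic to this bound as $u\to0$, so by dominated convergence $\mathbb E N_t^2\sim4|u|\sqrt{2t/\pi}=4|u|\,\mathbb EL_t$. Hence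
\[
\mathbb E\,(L'_t-L_t)^2\sim4|u|\,\mathbb EL_t\qquad(u\to0):
\]
a normal displacement $u$ changes the local time by the order $|u|^{1/2}$. This modulus violates Osgood's condition $\int_{0+}dr/\omega(r)=\infty$, and the Gronwall argument of Remark~\ref{rem:reflection} breaks down.

The process $V$ has finite variation, so the chain rule $d\Phi(V)=\Phi'(V)\,dV$ shows no second-order term, although $V$ fluctuates like a diffusion. The second-order term appears after a small correction. On the support of $dL$ we have $R=0$ and $J=|u|$; on the support of $dL'$ we have $R'=0$ and $J=-|u|$. Therefore $J\,dV=-2|u|\,d\Lambda$, and for $\Phi\in C^2(\mathbb R)$ the product rule gives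
\begin{equation}\label{eq:modelA}
d\big[\Phi(V)-J\,\Phi'(V)\big]=\Phi'(V)\,(dV-dJ)-J\,\Phi''(V)\,dV=-\Phi'(V)\,dN+2|u|\,\Phi''(V)\,d\Lambda .
\end{equation}
On the clock $\Lambda$, the process $V$ acts as a diffusion with generator $2|u|\,\partial_v^2$.

\subsection{Second model: $V$ frozen}\label{sub:modelB}

Now let $v\neq0$ be a constant and $U_t=u+vt$, and neglect the difference between $R$ and $R'$, so that $\Lambda=L$. The clock $L$ stands still during each excursion of $R$ from $0$, while $U$ moves by $v$ times the length of the excursion; on the clock $L$ the process $U$ jumps. If $f(h,u)$ is a $C^2$ solution of $\frac12f_{hh}+vf_u=0$, then It\^o's formula and $d|R|=\operatorname{sgn}(R)\,dR+dL$ give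
\begin{equation}\label{eq:modelB}
df(|R|,U)=f_h(|R|,U)\operatorname{sgn}(R)\,dR+f_h(0,U)\,dL .
\end{equation}
So the generator of $U$ on the clock $L$ maps the boundary value $f(0,\cdot)$ to the normal derivative $f_h(0,\cdot)$. On exponentials it is explicit: for $\lambda>0$ put $\mu=\sqrt{\lambda|v|}\,(1-i\operatorname{sgn}v)$. Then $\mu^2=-2i\lambda v$ and $\operatorname{Re}\mu>0$, so $f=e^{i\lambda u-\mu h}$ is a solution, bounded for $h\ge0$, with $f_h(0,u)=-\mu e^{i\lambda u}$. It follows that $\exp(i\lambda U-\mu|R|+\mu L)$ is a local martingale, bounded up to the time $\sigma_\ell$ at which $L$ first exceeds $\ell$, and optional stopping gives $\mathbb E\,e^{i\lambda(U(\sigma_\ell)-u)}=e^{-\ell\mu}$. In local time $\ell$, the process $U$ moves by the order $|v|\ell^2$.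

\subsection{Scaling and plan of the proof}\label{sub:plan}

This subsection is heuristic; it explains the definitions that follow. Combining the models, $(U,V)$ on the clock $\Lambda$ should have the generator
\[
\Phi\mapsto D\Phi(u,v)=f_h(0,u,v)+2|u|\,\Phi_{vv}(u,v),\qquad \tfrac12f_{hh}+vf_u=0,\quad f(0,u,v)=\Phi(u,v).
\]
The relations $v^2\sim|u|\ell$ and $|u|\sim|v|\ell^2$ are consistent for $|v|\sim\ell^3$, $|u|\sim\ell^5$. Give $h,u,v$ the weights $1,5,3$. If $f$ solves the equation above, so does $c^{-1}f(ch,c^5u,c^3v)$; hence for $\Phi$ homogeneous of weight $1$ the function $D\Phi$ has weight $0$, and one may hope to find $\Phi\ge0$ with $\Phi(0,0)=0$ and $D\Phi\ge c_0>0$ away from the origin. Then $\Phi(U,V)$ grows on average like $c_0\Lambda$ no matter how small it is at the start, provided that the pair does not spend local time at $U=V=0$.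

The same three steps prove non-uniqueness for $\dot z=2|z|^{1/2}$, $z_0=0$. The function $\Phi(z)=\sqrt z$ satisfies $\frac{d}{dt}\Phi(z_t)=1$ for $z_t>0$; the solution started at $\delta>0$ never sits at $0$, so it equals $(\sqrt\delta+t)^2$; and its limit $t^2$ as $\delta\to0$ differs from the solution $0$.

Scaling alone does not decide the sign of $D\Phi$. The diffusion $dZ=|Z|^{5/6}d\beta$ scales like $V$ (put $|u|=|v|^{5/3}$), and its generator applied to $|z|^{1/3}$ equals $-\frac19$. What makes escape possible in \eqref{eq:diff} is that each mechanism works where the other stops: the diffusion vanishes on $u=0$, the jumps vanish on $v=0$. We take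
\[
\Phi(u,v)=\operatorname{Re}\big(k|v|^{5/3}+iu\big)^{1/5}
\]
with a small constant $k$. It has weight $1$, and it is a superposition of exponentials in $u$, so $f$ is explicit. Near $v=0$ it is strongly convex in $v$. Near $u=0$ it behaves like $k^{1/5}|v|^{1/3}$, which is concave in $v$; there the negative contribution of the diffusion has to be absorbed by the jump term, and this is what the smallness of $k$ achieves.

Finally, the terms neglected in the two models are integrals $dt$ over a time interval of length $T$, in which $\Lambda$ grows like $\sqrt T$. Bounded terms cost $T\ll\sqrt T$. The worst unbounded term is $\Phi_v$ (weight $-2$, so of size $|U|^{-2/5}$), and it is present only while $R$ and $R'$ have opposite signs; if $|U|\le m$ it costs $m^{3/5}\sqrt T$, which is small compared with $\sqrt T$ for small $m$.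

The proof follows this plan. Section~\ref{sec:pairs} constructs pairs of solutions at initial distance $O(\delta)$ that spend no local time together; Section~\ref{sec:lyap} constructs a regularized $\Phi$ and $f$; Section~\ref{sec:ito} carries out the It\^o computation; Section~\ref{sec:proof} shows that the separation of the pairs does not vanish as $\delta\to0$ and passes to the limit.

\section{Pairs of solutions that do not stick together}\label{sec:pairs}

Two solutions of \eqref{eq:S} from different points may meet, and if they stay together afterwards the Lyapunov function gives nothing. We cannot argue with a flow for \eqref{eq:S}, since there is none at hand. We therefore replace $dL$ by $\rho_\varepsilon(R)\,dt$ with an approximate identity $\rho_\varepsilon$. The regularized system has a flow, the flow preserves area, and this yields a bound on the time spent close together that survives the limit $\varepsilon\to0$.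

\subsection{Approximate solutions and two estimates}

Let $\rho\ge0$ be smooth, even, supported in $[-1,1]$, with $\int\rho=1$, and let $\rho_\varepsilon(r)=\varepsilon^{-1}\rho(r/\varepsilon)$. Put $g_\varepsilon=|\cdot|*\rho_\varepsilon$ for $\varepsilon>0$, and $g_0=|\cdot|$, $g_0'=\operatorname{sgn}$. For $\varepsilon>0$ we have $g'_\varepsilon=\operatorname{sgn}*\rho_\varepsilon$, and therefore
\[
\tfrac12g_\varepsilon''=\rho_\varepsilon,\qquad|g'_\varepsilon|\le1,\qquad \big|g_\varepsilon(r)-|r|\big|\le\varepsilon,\qquad g'_\varepsilon(r)=\operatorname{sgn}r\ \text{ if }|r|\ge\varepsilon\text{ or }r=0 .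
\]

\begin{definition}
Let $\varepsilon\ge0$ and let $B$ be a planar $(\mathcal F_t)$-Brownian motion. An \emph{$\varepsilon$-solution driven by $B$} is a continuous adapted triple $(R,Y,A)$ with bounded initial values and
\[
R_t=R_0+B_1(t)+\int_0^t\varphi(Y_s)\,ds,\qquad Y_t=Y_0+\gamma B_2(t)+A_t,
\]
where $A_t=\int_0^t\rho_\varepsilon(R_s)\,ds$ if $\varepsilon>0$ and $A=L^R$ if $\varepsilon=0$.
\end{definition}

A $0$-solution with initial value $z_0$ is a solution of \eqref{eq:S}. It\^o's formula for $g_\varepsilon(R)$ if $\varepsilon>0$, and definition \eqref{eq:lt} if $\varepsilon=0$, give the common representation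
\begin{equation}\label{eq:A}
A_t=g_\varepsilon(R_t)-g_\varepsilon(R_0)-\int_0^tg'_\varepsilon(R_s)\varphi(Y_s)\,ds-N_t,\qquad N_t=\int_0^tg_\varepsilon'(R_s)\,dB_1(s).
\end{equation}

\begin{lemma}\label{lem:basic}
Let $\sigma$ be a bounded stopping time.
\begin{enumerate}
\item[(i)] There is a universal constant $C$ such that every $\varepsilon$-solution, $\varepsilon\ge0$, satisfies $\mathbb E\big[(A_{\sigma+T}-A_\sigma)^4\,\big|\,\mathcal F_\sigma\big]\le C(T^2+T^4)$ for all $T>0$.
\item[(ii)] Let $R=R_0+B_1+\int\beta\,ds$ with $\beta$ continuous, adapted and $|\beta|\le1$. For $T\in(0,1]$ and every Borel function $\psi\ge0$,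
\[
\mathbb E\Big[\int_\sigma^{\sigma+T}\psi(R_t)\,dt\,\Big|\,\mathcal F_\sigma\Big]\le3\sqrt T\int_{\mathbb R}\psi(r)\,dr .
\]
In particular $\{t:R_t=0\}$ is almost surely Lebesgue-null.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $g_\varepsilon$ is $1$-Lipschitz and $|\varphi|\le1$, \eqref{eq:A} gives $A_{\sigma+T}-A_\sigma\le|B_1(\sigma+T)-B_1(\sigma)|+2T+|N_{\sigma+T}-N_\sigma|$. By the Burkholder--Davis--Gundy inequality, the conditional fourth moment of the increment of a continuous martingale is at most a universal constant times the conditional second moment of the increment of its bracket, which is at most $T^2$ for both $B_1$ and $N$.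

(ii) Let first $\psi\in C_c(\mathbb R)$, $I=\int\psi$, and let $\Psi$ be a primitive of $r\mapsto\int_{-\infty}^r\psi-\int_r^\infty\psi$. Then $\Psi''=2\psi$ and $|\Psi'|\le I$. By It\^o's formula,
\[
\int_\sigma^{\sigma+T}\psi(R)\,dt=\Psi(R_{\sigma+T})-\Psi(R_\sigma)-\int_\sigma^{\sigma+T}\Psi'(R)\beta\,dt-\int_\sigma^{\sigma+T}\Psi'(R)\,dB_1 ,
\]
and the conditional expectation of the right side is at most $I(\sqrt T+T)+IT\le3I\sqrt T$. For an event $\Omega_0\in\mathcal F_\sigma$, the finite measure $\mu(\cdot)=\mathbb E[\mathbf 1_{\Omega_0}\int_\sigma^{\sigma+T}\mathbf 1_{(\cdot)}(R_t)\,dt]$ is thus bounded by $3\sqrt T\,\mathbb P(\Omega_0)$ times Lebesgue measure on functions in $C_c$, hence on open sets (monotone convergence), hence on Borel sets (outer regularity of Lebesgue measure). This is the claim. The last statement is the case $\psi=\mathbf 1_{\{0\}}$, $T=1$, $\sigma=0,1,2,\dots$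
\end{proof}

\subsection{Compactness}

The next lemma is used twice: to remove the regularization, and at the very end, with $\varepsilon_n=0$, to let the initial distance tend to $0$. The only delicate point is to identify the limit of $A^n$ as the local time, because $\operatorname{sgn}$ is discontinuous and stochastic integrals are not continuous path functionals. We use \eqref{eq:A} as a pathwise definition of $N$ and characterize $N$ by martingale identities.

\begin{lemma}\label{lem:compact}
Let $\varepsilon_n\ge0$, $\varepsilon_n\to0$. For each $n$ let $(R^n,Y^n,A^n)$ and $(R'^n,Y'^n,A'^n)$ be $\varepsilon_n$-solutions driven by the same Brownian motion $B^n$, possibly on spaces depending on $n$, with uniformly bounded initial values that converge jointly in law. Then the laws of $\mathcal X^n=(B^n,R^n,Y^n,A^n,R'^n,Y'^n,A'^n)$ on $C([0,\infty);\mathbb R^8)$ are tight, and every limit point is the law of a process $\mathcal X=(B,R,Y,A,R',Y',A')$ such that $B$ is a Brownian motion for the filtration $(\mathcal G_t)$ generated by $\mathcal X$,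 and $(R,Y,A)$, $(R',Y',A')$ are $0$-solutions driven by $B$.
\end{lemma}

\begin{proof}
\emph{Tightness.} The law of $B^n$ is fixed. The paths of $R^n-R^n_0-B_1^n$ are $1$-Lipschitz and start at $0$, so they lie in a compact set. Kolmogorov's criterion says that processes started at $0$ with $\mathbb E|A^n_t-A^n_s|^4\le C_T|t-s|^2$ for $s,t\le T$, uniformly in $n$, are tight; it applies by Lemma~\ref{lem:basic}(i). Finally $Y^n=Y_0^n+\gamma B^n_2+A^n$. The primed processes satisfy the same bounds. Pass to a subsequence converging in law. By Skorokhod's representation theorem we may replace the $\mathcal X^n$ by copies with the same laws on one probability space that converge almost surely, locally uniformly, to a process $\mathcal X$.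

\emph{The Brownian motion and the equations.} Fix $s<t$, and call \emph{test functional} a bounded continuous function $\Psi$ of the path restricted to $[0,s]$. For bounded continuous $\psi$ on $\mathbb R^2$ the identity $\mathbb E[\psi(B^n_t-B^n_s)\Psi(\mathcal X^n)]=\mathbb E[\psi(B^n_t-B^n_s)]\,\mathbb E[\Psi(\mathcal X^n)]$ passes to the limit. The variables $\Psi(\mathcal X)$ form a multiplicative class generating $\mathcal G_s$, so $B_t-B_s$ is independent of $\mathcal G_s$, and $B$ is a $(\mathcal G_t)$-Brownian motion. The conditions $R=R_0+B_1+\int\varphi(Y)\,ds$, $Y=Y_0+\gamma B_2+A$, $A_0=0$ define a closed set of paths, so they hold for $\mathcal X$. By Lemma~\ref{lem:basic}(ii), almost surely $R_r\ne0$ for almost every $r$.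

\emph{Identification of $A$.} Write $g_n=g_{\varepsilon_n}$, and let $N^n_t$ be defined by the first identity in \eqref{eq:A}; it is a Borel functional of $\mathcal X^n$ restricted to $[0,t]$. If $R_r\neq0$, then for large $n$ the number $R^n_r$ has the sign of $R_r$ and $|R^n_r|\ge\varepsilon_n$, so $g'_n(R^n_r)=\operatorname{sgn}R_r$. By dominated convergence, almost surely for all $t$,
\[
N^n_t\to N_t:=|R_t|-|R_0|-\int_0^t\operatorname{sgn}(R)\varphi(Y)\,dr-A_t,
\]
\[
\int_0^tg'_n(R^n)^2\,dr\to t,\qquad\int_0^tg'_n(R^n)\,dr\to\int_0^t\operatorname{sgn}(R)\,dr .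
\]
On the original spaces $N^n=\int g'_n(R^n)\,dB^n_1$, so each of the processes
\[
N^n,\qquad (N^n)^2-\int g'_n(R^n)^2\,dr,\qquad N^nB_1^n-\int g'_n(R^n)\,dr
\]
is a martingale. Denote any of them by $M^n$ and its limit by $M$. The identity $\mathbb E[(M^n_t-M^n_s)\Psi(\mathcal X^n)]=0$ involves only the law of $\mathcal X^n$, so it holds for the copies. Since $N^n_t$ and $B^n_1(t)$ are bounded in $L^4$, the variables $M^n_t$ are bounded in $L^2$, hence uniformly integrable, and $\mathbb E[(M_t-M_s)\Psi(\mathcal X)]=0$. Thus $N$ is a continuous $(\mathcal G_t)$-martingale with $\langle N\rangle_t=t$ and $\langle N,B_1\rangle_t=\int_0^t\operatorname{sgn}(R)\,dr$. With $I=\int\operatorname{sgn}(R)\,dB_1$,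
\[
\langle N-I\rangle_t=t-2\int_0^t\operatorname{sgn}(R)\,d\langle N,B_1\rangle+\int_0^t\operatorname{sgn}(R)^2\,dr=t-2t+t=0 .
\]
So $N=I$, and comparing the definition of $N$ with \eqref{eq:lt} gives $A=L^R$. The argument for $A'=L^{R'}$ is the same with primes.
\end{proof}

\subsection{Incompressibility}

\begin{lemma}\label{lem:nonstick}
For every $\delta\in(0,1)$ there are $0$-solutions $(R,Y,L)$ and $(R',Y',L')$ driven by the same Brownian motion, with $(R_0,Y_0)=z_0$ and $(R'_0,Y'_0)\in z_0+[0,\delta]^2$, such that almost surely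
\begin{equation}\label{eq:nonstick}
\int_0^\infty\mathbf 1\{(R_t,Y_t)=(R'_t,Y'_t)\}\,dL_t=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $B$ be a planar Brownian motion, $\xi$ uniform on $[0,\delta]^2$ and independent of $B$, and $\mathcal F_t=\sigma(\xi,B_s:s\le t)$. Fix $\varepsilon>0$.

\emph{The flow.} A pair $(R,Y)$ from $z\in\mathbb R^2$ gives an $\varepsilon$-solution if and only if $q=(R-B_1,Y-\gamma B_2)$ solves
\[
\dot q=\mathcal V_t(q),\quad q_0=z,\qquad \mathcal V_t(q)=\big(\varphi(q_2+\gamma B_2(t)),\ \rho_\varepsilon(q_1+B_1(t))\big).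
\]
For each path of $B$ the field $\mathcal V$ is bounded, continuous in $t$ and Lipschitz in $q$ uniformly in $t$. So there is a unique solution $q_t(z)$, and by Picard iteration it is a Borel function of $z$ and of $B$ restricted to $[0,t]$. Let $\Theta_t(z)=q_t(z)+(B_1(t),\gamma B_2(t))$.

\emph{Area preservation.} The first component of $\mathcal V_t$ does not depend on $q_1$ and the second does not depend on $q_2$, so the field is divergence-free, but it is not $C^1$. Let $\varphi^j$ be mollifications of $\varphi$: smooth, $|\varphi^j|\le1$, $|(\varphi^j)'|\le1$, $\varphi^j\to\varphi$ uniformly. The corresponding fields are continuous in $t$, $C^1$ in $q$ with bounded derivatives, and divergence-free. By Liouville's theorem (the flow map is a $C^1$ diffeomorphism whose Jacobian determinant is the exponential of the time integral of the divergence along the trajectory), their flows satisfy $\int\psi(q^j_t(z))\,dz=\int\psi\,dz$ for $\psi\in C_c(\mathbb R^2)$. If $K$ is a common Lipschitz constant of the fields, Gronwall's lemma gives $|q^j_t(z)-q_t(z)|\le te^{Kt}\sup|\varphi^j-\varphi|\to0$.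 If $K'$ is a common bound of the fields, every $z$ with $q^j_t(z)\in\operatorname{supp}\psi$ lies within $K't$ of $\operatorname{supp}\psi$. Dominated convergence gives $\int\psi(q_t(z))\,dz=\int\psi\,dz$, and the same holds for the translate $\Theta_t$.

\emph{The bound.} Take the $\varepsilon$-solutions from $z_0$ and from $z_0+\xi$, and let $Z^\varepsilon_t=\Theta_t(z_0+\xi)-\Theta_t(z_0)$ be their difference. The solution $(R^\varepsilon,Y^\varepsilon,A^\varepsilon)$ from $z_0$ is a function of $B$ alone, and $\xi$ is independent of $B$ with density at most $\delta^{-2}$. Hence for $0\le\psi\in C_c(\mathbb R^2)$,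
\[
\mathbb E[\psi(Z^\varepsilon_t)\,|\,B]\le\delta^{-2}\int_{\mathbb R^2}\psi\big(\Theta_t(z)-\Theta_t(z_0)\big)\,dz=\delta^{-2}\int\psi .
\]
Multiplying by $\rho_\varepsilon(R^\varepsilon_t)$, taking expectations and integrating in $t$,
\begin{equation}\label{eq:areabound}
\mathbb E\int_0^T\psi(Z^\varepsilon_t)\,dA^\varepsilon_t\le\delta^{-2}\Big(\int\psi\Big)\mathbb EA^\varepsilon_T .
\end{equation}

\emph{The limit.} Let $\varepsilon\to0$ along a sequence for which the laws converge, as in Lemma~\ref{lem:compact}, and use almost surely converging copies; \eqref{eq:areabound} depends only on the law. The limit is a pair of $0$-solutions with initial values as stated; let $Z$ be its difference. On $[0,T]$, $\psi(Z^\varepsilon)\to\psi(Z)$ uniformly, and the nondecreasing functions $A^\varepsilon$ converge uniformly to $L$, so the measures $dA^\varepsilon$ converge weakly to $dL$ and $\int_0^T\psi(Z^\varepsilon)\,dA^\varepsilon\to\int_0^T\psi(Z)\,dL$. Also $\mathbb EA^\varepsilon_T\to\mathbb EL_T<\infty$ by the $L^4$ bound of Lemma~\ref{lem:basic}(i).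 Fatou's lemma gives $\mathbb E\int_0^T\psi(Z)\,dL\le\delta^{-2}(\int\psi)\,\mathbb EL_T$. Choosing $\psi\ge\mathbf 1_{\{0\}}$ with $\int\psi$ arbitrarily small proves \eqref{eq:nonstick} on $[0,T]$, for every $T$.
\end{proof}

The constant $\delta^{-2}$ blows up as $\delta\to0$, but the conclusion \eqref{eq:nonstick} is qualitative and holds for each $\delta$. This is all that will be used.

\section{The Lyapunov function}\label{sec:lyap}

The homogeneous function $\Phi$ of Section~\ref{sub:plan} is singular at the origin, and the root $\sqrt{|v|}\,(1-i\operatorname{sgn}v)$ of Section~\ref{sub:modelB} is singular at $v=0$. To apply It\^o's formula we regularize the first singularity with a parameter $\theta$ and the second with a parameter $\kappa$. All errors caused by $\kappa$ will be of the form (positive power of $\kappa$)$\times$(negative power of $\theta$), so we will let $\kappa\to0$ first.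

Let $\alpha=\frac15$, $c_\alpha=\alpha/\Gamma(1-\alpha)$, $k\in(0,1]$ and $\theta,\kappa\in(0,1)$. Define
\[
s(v)=k(v^2+\theta^2)^{5/6},\qquad\zeta=\zeta(u,v)=s(v)+iu,\qquad\Phi(u,v)=\operatorname{Re}\zeta^\alpha ,
\]
with the principal branch on the half-plane $\operatorname{Re}\zeta>0$. Fix a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=0$ on $[0,1]$ and $\chi=1$ on $[2,\infty)$, and put
\[
w(v)=\sqrt{|v|}\,\chi(|v|/\kappa),\qquad\mu(v)=w(v)\,(1-i\operatorname{sgn}v),\qquad\nu(v)=\operatorname{sgn}(v)\,w(v)^2 .
\]
These functions vanish for $|v|\le\kappa$ and are therefore smooth. They satisfy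
\[
\mu^2=-2i\nu,\qquad|\mu|=\sqrt2\,w,\qquad \operatorname{Re}\mu=w\le\sqrt{|v|},\qquad|v-\nu(v)|=|v|\big(1-\chi(|v|/\kappa)^2\big)\le2\kappa .
\]
For $\operatorname{Re}z>0$ and $\beta>0$ we use
\begin{equation}\label{eq:gamma}
z^\alpha=c_\alpha\int_0^\infty(1-e^{-\lambda z})\lambda^{-1-\alpha}\,d\lambda,\qquad\int_0^\infty\lambda^{\beta-1}e^{-\lambda z}\,d\lambda=\Gamma(\beta)z^{-\beta}.
\end{equation}
For $z>0$ both follow from the definition of $\Gamma$ by scaling (the first after an integration by parts), and both sides are analytic in $z$. The first formula with $z=\bar\zeta=s-iu$ writes $\Phi$ as a superposition of the exponentials $e^{i\lambda u}$. Extending each of them to $h>0$ as in Section~\ref{sub:modelB}, with the speed $\nu(v)$ in place of $v$, we define for $(h,u,v)\in\mathbb R^3$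
\[
f(h,u,v)=c_\alpha\int_0^\infty\big(1-\operatorname{Re}\mathcal E\big)\lambda^{-1-\alpha}\,d\lambda,\qquad\mathcal E=\exp\big\{-\lambda\big(s(v)-iu\big)-h\sqrt\lambda\,\mu(v)\big\}.
\]
In this section and the next, $C$ denotes constants that depend only on $k$, and $k$ is fixed as an absolute constant in Lemma~\ref{lem:positive}. For $|u|,|v|\le1$ we record
\begin{equation}\label{eq:zeta}
|u|\le|\zeta|,\qquad k|v|^{5/3}\le s\le|\zeta|\le3,\qquad k\theta^{5/3}\le s,
\end{equation}
and, from $s'=\frac{5k}3v(v^2+\theta^2)^{-1/6}$ and $s''=\frac{5k}3\big[(v^2+\theta^2)^{-1/6}-\frac13v^2(v^2+\theta^2)^{-7/6}\big]$,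
\begin{equation}\label{eq:sder}
|s'|\le\tfrac{5k}3|v|^{2/3},\qquad s''\ge\tfrac{10k}9(v^2+\theta^2)^{-1/6}.
\end{equation}

\begin{lemma}\label{lem:f}
The function $f$ is of class $C^2(\mathbb R^3)$, $f(0,u,v)=\Phi(u,v)$, and $\frac12f_{hh}+\nu(v)f_u=0$. For $h\ge0$ and $|u|,|v|\le1$:
\begin{enumerate}
\item[(a)] $|f_h|\le C$ and $|(v-\nu)f_u|\le C\kappa\theta^{-4/3}$;
\item[(b)] $0\le f\le C\big(|\zeta|^{1/5}+(h^2|v|)^{1/5}\big)$;
\item[(c)] $|\Phi_v|\le|\zeta|^{-2/5}$, $|v\Phi_u|\le C|\zeta|^{-2/5}$, $|v\Phi_v|\le C$ and $|uv\Phi_{uv}|\le C$.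
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Regularity and equation.} We have $|\mathcal E|\le e^{-\lambda k\theta^{5/3}+|h|\sqrt\lambda\,w}$, which decays exponentially in $\lambda$, locally uniformly in $(h,u,v)$. Each derivative of $\mathcal E$ in $(h,u,v)$ of order one or two is $\mathcal E$ times a polynomial in $\sqrt\lambda$ without constant term and with locally bounded coefficients, so it is $O(\sqrt\lambda)$ as $\lambda\to0$; also $|1-\mathcal E|=O(\sqrt\lambda)$. Since $\sqrt\lambda\,\lambda^{-1-\alpha}=\lambda^{-7/10}$ is integrable at $0$ (this is where $\alpha<\frac12$ is needed), we may differentiate twice under the integral. The value at $h=0$ is $\operatorname{Re}\bar\zeta^\alpha=\Phi$ by \eqref{eq:gamma}. The equation holds because $\frac12\mathcal E_{hh}+\nu\mathcal E_u=(\frac12\lambda\mu^2+i\lambda\nu)\mathcal E=0$.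

(a) For $h\ge0$, $|\mathcal E|\le e^{-\lambda s}$. From $f_h=c_\alpha\int\operatorname{Re}(\mu\mathcal E)\lambda^{-7/10}d\lambda$ and \eqref{eq:gamma},
\[
|f_h|\le\sqrt2\,c_\alpha\Gamma(\tfrac3{10})\,w\,s^{-3/10}\le\sqrt2\,c_\alpha\Gamma(\tfrac3{10})\,k^{-3/10},
\]
as $w\le|v|^{1/2}$ and $s^{3/10}\ge k^{3/10}|v|^{1/2}$. From $f_u=-c_\alpha\int\operatorname{Re}(i\mathcal E)\lambda^{-\alpha}d\lambda$ we get $|f_u|\le\alpha s^{-4/5}\le\alpha k^{-4/5}\theta^{-4/3}$, and $|v-\nu|\le2\kappa$.

(b) $|\mathcal E|\le1$ gives $f\ge0$. For $\operatorname{Re}z_1,\operatorname{Re}z_2\ge0$ we have $|1-e^{-z_1-z_2}|\le|1-e^{-z_1}|+|1-e^{-z_2}|$ and $|1-e^{-z_j}|\le\min(2,|z_j|)$. Hence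
\[
f\le c_\alpha\int_0^\infty\min(2,\lambda|\zeta|)\lambda^{-6/5}d\lambda+c_\alpha\int_0^\infty\min\big(2,\sqrt{2\lambda}\,hw\big)\lambda^{-6/5}d\lambda .
\]
The substitutions $\lambda\mapsto\lambda/|\zeta|$ and $\lambda\mapsto\lambda/(hw)^2$ show that the integrals are absolute constants times $|\zeta|^{1/5}$ and $(h^2w^2)^{1/5}$, and $w^2\le|v|$.

(c) We have $\Phi_v=\alpha\operatorname{Re}(\zeta^{-4/5})s'$, $\Phi_u=\alpha\operatorname{Re}(i\zeta^{-4/5})$ and $\Phi_{uv}=-\alpha(1-\alpha)\operatorname{Re}(i\zeta^{-9/5})s'$. By \eqref{eq:sder} and $|v|\le(|\zeta|/k)^{3/5}$,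
\[
|\Phi_v|\le\tfrac k3|v|^{2/3}|\zeta|^{-4/5}\le|\zeta|^{-2/5},\qquad|v\Phi_v|\le\tfrac k3|v|^{5/3}|\zeta|^{-4/5}\le|\zeta|^{1/5},
\]
\[
|v\Phi_u|\le\alpha k^{-3/5}|\zeta|^{-1/5},\qquad|uv\Phi_{uv}|\le|u|\cdot k|v|^{5/3}\cdot|\zeta|^{-9/5}\le|\zeta|^{1/5},
\]
and $|\zeta|\le3$ gives the stated forms.
\end{proof}

The next lemma is the positivity $D\Phi\ge c_0$ of Section~\ref{sub:plan}. Put
\[
D(u,v)=f_h(0,u,v)+2|u|\,\Phi_{vv}(u,v),\qquad c_1=\sqrt2\,c_\alpha\Gamma(\tfrac3{10})\sin\tfrac\pi{10},\qquad c_2=\tfrac49\sin\tfrac\pi{10}.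
\]

\begin{lemma}\label{lem:positive}
Fix $k\in(0,1]$ with $\frac89k^{3/2}\le\frac12c_1$, and let
\[
d_{\kappa,\theta}(u,v)=\tfrac12c_1\sqrt{|v|}\,\mathbf 1_{\{|v|\ge2\kappa\}}|\zeta|^{-3/10}+c_2k|u|(v^2+\theta^2)^{-1/6}|\zeta|^{-4/5}\ \ge0 .
\]
Then for $|u|,|v|\le1$,
\begin{equation}\label{eq:Dlower}
D(u,v)\ge d_{\kappa,\theta}(u,v)-C\kappa^{1/2}\theta^{-1/2},
\end{equation}
and with $c_0=\min\{2^{-3/20}c_1/2,\ 2^{-2/5}c_2k\}>0$,
\begin{equation}\label{eq:c0}
\liminf_{\theta\to0}\,\lim_{\kappa\to0}\,d_{\kappa,\theta}(u,v)\ge c_0\qquad\text{for every }(u,v)\ne(0,0).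
\end{equation}
\end{lemma}

\begin{proof}
Let $\omega=\arg\zeta\in(-\frac\pi2,\frac\pi2)$.

\emph{The jump term.} By \eqref{eq:gamma} with $\beta=\frac3{10}$ and $z=\bar\zeta=|\zeta|e^{-i\omega}$, and since $\mu=\sqrt2\,we^{-i\operatorname{sgn}(v)\pi/4}$,
\[
f_h(0,u,v)=c_\alpha\Gamma(\tfrac3{10})\operatorname{Re}\big[\mu\,\bar\zeta^{-3/10}\big]=\sqrt2\,c_\alpha\Gamma(\tfrac3{10})\,w|\zeta|^{-3/10}\cos\big(\tfrac3{10}\omega-\operatorname{sgn}(v)\tfrac\pi4\big).
\]
The angle has absolute value below $\frac{3\pi}{20}+\frac\pi4=\frac{2\pi}5$, and $\cos\frac{2\pi}5=\sin\frac\pi{10}$. Hence $f_h(0,u,v)\ge c_1w|\zeta|^{-3/10}$. The term is nonnegative even when $uv<0$, that is, when $U$ moves toward $0$.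

\emph{The diffusion term.} We have $\Phi_{vv}=\alpha\operatorname{Re}(\zeta^{-4/5})s''-\alpha(1-\alpha)\operatorname{Re}(\zeta^{-9/5})s'^2$ and $\cos\frac45\omega\ge\cos\frac{2\pi}5$. By \eqref{eq:sder}, with $2\cdot\frac15\cdot\frac{10}9=\frac49$ and $2\cdot\frac4{25}\cdot\frac{25}9=\frac89$,
\[
2|u|\Phi_{vv}\ge c_2k|u|(v^2+\theta^2)^{-1/6}|\zeta|^{-4/5}-\tfrac89k^2|u||v|^{4/3}|\zeta|^{-9/5}.
\]
By $|u|\le|\zeta|$ and $|v|^{5/6}\le(|\zeta|/k)^{1/2}$, the subtracted term is at most
\[
\tfrac89k^2|v|^{1/2}\,|v|^{5/6}|\zeta|^{-1/2}\,|\zeta|^{-3/10}\le\tfrac89k^{3/2}|v|^{1/2}|\zeta|^{-3/10}\le\tfrac12c_1|v|^{1/2}|\zeta|^{-3/10}.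
\]
If $|v|\ge2\kappa$, then $w=\sqrt{|v|}$, half of the jump term absorbs this quantity, and $D\ge d_{\kappa,\theta}$. If $|v|<2\kappa$, the jump term is nonnegative and the subtracted term is at most $\frac12c_1(2\kappa)^{1/2}(k\theta^{5/3})^{-3/10}=C\kappa^{1/2}\theta^{-1/2}$. This proves \eqref{eq:Dlower}.

\emph{The limit.} As $\kappa\downarrow0$ the indicator increases to $\mathbf 1_{\{v\ne0\}}$ and nothing else depends on $\kappa$. As $\theta\to0$, $|\zeta|\to n:=(k^2|v|^{10/3}+u^2)^{1/2}>0$. If $v\neq0$ and $|u|\le|v|^{5/3}$, then $n\le\sqrt2|v|^{5/3}$, so $n^{-3/10}\ge2^{-3/20}|v|^{-1/2}$ and the limit of the first term is at least $2^{-3/20}c_1/2$. If $v\ne0$ and $|u|>|v|^{5/3}$, then $n\le\sqrt2|u|$ and $|v|^{-1/3}\ge|u|^{-1/5}$, so the limit of the second term is at least $c_2k|u|\cdot|u|^{-1/5}\cdot2^{-2/5}|u|^{-4/5}=2^{-2/5}c_2k$. If $v=0\neq u$, the second term is $c_2k|u|\theta^{-1/3}|\zeta|^{-4/5}\to\infty$.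
\end{proof}

\section{The It\^o computation for a pair}\label{sec:ito}

Fix $\delta\in(0,1)$ and a pair as in Lemma~\ref{lem:nonstick}, with filtration $(\mathcal F_t)$ and $U,V,\Lambda$ as in Section~\ref{sec:mechanism}. The mechanism works when $R$ collects local time and $Y,Y'$ are in the interval where $\varphi$ is the identity, so we wait for such a situation. Let
\[
\tau_0=\inf\{t\ge1:R_t=0\}\wedge2,\qquad G=\{R_{\tau_0}=0,\ |Y_{\tau_0}|\le\tfrac12\}.
\]
For $m\in(0,\frac18]$ and $T\in(0,1]$ let
\[
\tau=\inf\{t\ge\tau_0:\ |U_t|\ge m\text{ or }|V_t|\ge m\text{ or }|Y_t-Y_{\tau_0}|\ge\tfrac14\}\wedge(\tau_0+T)\ \le3,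
\]
\[
G'=G\cap\{|U_{\tau_0}|<m,\ |V_{\tau_0}|<m\}\in\mathcal F_{\tau_0},\qquad \Xi_t=\big(|U_t|+|V_t|^{5/3}\big)^{1/5}+\big(R_t^2|V_t|\big)^{1/5}.
\]

\begin{proposition}\label{prop:key}
There is an absolute constant $C_1$ such that for all $\delta$, $m$, $T$ as above
\begin{equation}\label{eq:key}
\tfrac12c_0\,\mathbb E\big[\mathbf 1_{G'}(L_\tau-L_{\tau_0})\big]\le C_1\,\mathbb E\big[\mathbf 1_{G'}(\Xi_\tau+\Xi_{\tau_0})\big]+C_1\,\mathbb P(G)\big(T+\sqrt T\,m^{3/5}\big).
\end{equation}
\end{proposition}

\begin{proof}
All processes below are continuous semimartingales on $[0,\infty)$, and identities between differentials are meant after integration against the predictable indicator $\mathbf 1_{G'}\mathbf 1_{(\tau_0,\tau]}(t)$. On $G'$ and for $t\in[\tau_0,\tau]$ we have $|U|,|V|\le m$, $|Y|\le\frac34$ and $|Y'|\le\frac78$, so \eqref{eq:diff} holds.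

\emph{Step 1: the height and the corrector variable.} In the second model $f$ was evaluated at $|R|$, which vanishes on the support of the local time. Now there are two local times, and we need a substitute that vanishes on the supports of both. The distance from $0$ to the segment with endpoints $R,R'$ does this. Put
\[
H=\tfrac12\big(|R|+|R'|-|U|\big),\qquad J=|R'|-|R|,\qquad\sigma=\operatorname{sgn}R,\quad\sigma'=\operatorname{sgn}R' .
\]
By the triangle inequality $0\le H\le|R|$ and $|J|\le|U|$. Moreover:
\begin{itemize}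
\item if $RR'<0$, then $|U|=|R|+|R'|$, so $H=0$ and $|R|\le|U|$;
\item on the support of $dL$: $R=0$, $H=0$, $J=|U|$; on the support of $dL'$: $R'=0$, $H=0$, $J=-|U|$. Hence $J\,dV=-2|U|\,d\Lambda$;
\item by Lemma~\ref{lem:basic}(ii), $RR'\ne0$ for almost every $t$.
\end{itemize}
Since $U$ is $C^1$, $d|U|=\operatorname{sgn}(U)V\,dt$ (let $\varepsilon\to0$ in $dg_\varepsilon(U)=g'_\varepsilon(U)V\,dt$, using $g'_\varepsilon\to\operatorname{sgn}$ pointwise). From \eqref{eq:lt}, $dR=dB_1+\varphi(Y)\,dt$ and $dR'=dR+V\,dt$,
\[
dH=\tfrac12(\sigma+\sigma')\,dR+\tfrac12(\sigma'-\operatorname{sgn}U)V\,dt+d\Lambda,\qquad dJ=(\sigma'-\sigma)\,dR+\sigma'V\,dt+dV,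
\]
and $d\langle H\rangle=\frac14(\sigma+\sigma')^2dt=\mathbf 1_{\{RR'>0\}}dt$.

\emph{Step 2: the differential of $F$.} Combining \eqref{eq:modelA} and \eqref{eq:modelB}, let
\[
F=f(H,U,V)-J\,\Phi_v(U,V).
\]
Derivatives of $f$ are evaluated at $(H,U,V)$ and those of $\Phi$ at $(U,V)$ unless indicated. As $U$ and $V$ have finite variation, It\^o's formula reads $df=f_h\,dH+f_uV\,dt+f_v\,dV+\frac12f_{hh}\,d\langle H\rangle$. We use $H=0$ on the supports of $d\Lambda$ and $dV$ and on $\{RR'<0\}$, the identities $f_v(0,\cdot)=\Phi_v$, $f_u(0,\cdot)=\Phi_u$, and $\frac12f_{hh}=-\nu f_u$: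
\begin{align*}
df={}&f_h(0,U,V)\,d\Lambda+\Phi_v\,dV+\big[\mathbf 1_{\{RR'>0\}}(V-\nu(V))f_u+\mathbf 1_{\{RR'<0\}}V\Phi_u\big]dt\\
&+\tfrac12f_h\big[(\sigma+\sigma')\varphi(Y)+(\sigma'-\operatorname{sgn}U)V\big]dt+\tfrac12f_h(\sigma+\sigma')\,dB_1 .
\end{align*}
The process $\Phi_v(U,V)$ has finite variation with differential $\Phi_{uv}V\,dt+\Phi_{vv}\,dV$, so
\[
d(J\Phi_v)=\Phi_v\,dV-2|U|\Phi_{vv}\,d\Lambda+\Phi_v\big[(\sigma'-\sigma)\varphi(Y)+\sigma'V\big]dt+JV\Phi_{uv}\,dt+\Phi_v(\sigma'-\sigma)\,dB_1 .
\]
The term $\Phi_v\,dV$, which has no sign and is of the size $|\zeta|^{-2/5}d\Lambda$, cancels in the difference: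
\begin{equation}\label{eq:dF}
dF=D(U,V)\,d\Lambda+\mathcal R\,dt+dM,\qquad dM=\big[\tfrac12f_h(\sigma+\sigma')-\Phi_v(\sigma'-\sigma)\big]dB_1,
\end{equation}
where $\mathcal R$ collects the $dt$-terms.

\emph{Step 3: bounds.} By Lemma~\ref{lem:f}, the term $\mathbf 1_{\{RR'>0\}}(V-\nu)f_u$ is at most $C\kappa\theta^{-4/3}$ in absolute value, and the terms containing $f_h$, $V\Phi_v$ and $JV\Phi_{uv}$ are bounded by $C$ (recall $|J|\le|U|$). The two remaining terms $\mathbf 1_{\{RR'<0\}}V\Phi_u$ and $\Phi_v(\sigma'-\sigma)\varphi(Y)$ vanish for almost every $t$ outside $\{RR'<0\}$ and are bounded by $C|\zeta|^{-2/5}$; on $\{RR'<0\}$ we have $|\zeta|\ge|U|\ge|R|$ and $|R|\le m$. Therefore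
\[
|\mathcal R|\le C\big(1+\mathbf 1_{\{|R|\le m\}}|R|^{-2/5}\big)+C\kappa\theta^{-4/3}\qquad\text{for almost every }t .
\]
Lemma~\ref{lem:basic}(ii) with $\int_{-m}^m|r|^{-2/5}dr=\frac{10}3m^{3/5}$, and $G'\subset G$, give
\[
\mathbb E\Big[\mathbf 1_{G'}\int_{\tau_0}^\tau|\mathcal R|\,dt\Big]\le C\,\mathbb P(G)\big(T+10\sqrt T\,m^{3/5}\big)+C\kappa\theta^{-4/3}.
\]
Next, $|J\Phi_v|\le|U||\zeta|^{-2/5}\le|\zeta|^{3/5}\le C|\zeta|^{1/5}$, so Lemma~\ref{lem:f}(b), $H\le|R|$ and $k\le1$ give $|F|\le C\,\Xi^\theta$, where $\Xi^\theta=(|U|+(V^2+\theta^2)^{5/6})^{1/5}+(R^2|V|)^{1/5}$. This is integrable at $\tau_0$ and $\tau$ on $G'$, since $\sup_{t\le3}|R_t|\le|r_0|+\sup_{t\le3}|B_1(t)|+3$.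

\emph{Step 4: expectations and limits.} For fixed $\theta,\kappa$ the integrand of $M$ is bounded on $G'\times(\tau_0,\tau]$, because $|f_h|\le C$ and $|\Phi_v|\le(k\theta^{5/3})^{-2/5}$; so the stochastic integral has mean zero. The continuous function $D$ is bounded on $[-1,1]^2$, and $\mathbb E\Lambda_3<\infty$ by Lemma~\ref{lem:basic}(i). Integrating \eqref{eq:dF}, taking expectations and using \eqref{eq:Dlower},
\begin{align*}
\mathbb E\Big[\mathbf 1_{G'}\int_{\tau_0}^\tau d_{\kappa,\theta}(U,V)\,d\Lambda\Big]\le{}&C\,\mathbb E\big[\mathbf 1_{G'}(\Xi^\theta_\tau+\Xi^\theta_{\tau_0})\big]+C\,\mathbb P(G)\big(T+\sqrt T\,m^{3/5}\big)\\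
&+C\kappa\theta^{-4/3}+C\kappa^{1/2}\theta^{-1/2}\,\mathbb E\Lambda_3 .
\end{align*}
Let $\kappa\to0$ with $\theta$ fixed: the last line vanishes, and Fatou's lemma applies on the left. Then let $\theta\to0$: on the right $\Xi^\theta\downarrow\Xi$ and dominated convergence applies, and on the left Fatou's lemma and \eqref{eq:c0} give the lower bound $c_0\,\mathbb E[\mathbf 1_{G'}\int_{\tau_0}^\tau\mathbf 1_{\{(U,V)\neq0\}}d\Lambda]$. Finally $d\Lambda\ge\frac12dL$, and $\mathbf 1_{\{(U,V)\ne0\}}dL=dL$ by \eqref{eq:nonstick}.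
\end{proof}

Without \eqref{eq:nonstick} the proposition is false: for $(R',Y')=(R,Y)$ we have $\Xi=0$, while the next section shows that the left side of \eqref{eq:key} then exceeds the last term for small $m$ and $T$.

\section{Separation and proof of the theorem}\label{sec:proof}

For each $\delta\in(0,1)$ fix a pair as in Lemma~\ref{lem:nonstick}. The probability space depends on $\delta$, which we suppress in the notation except in $g_\delta=\mathbb P(G)$. We first make sure that the favorable event $G$ does not become rare as $\delta\to0$.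

\begin{lemma}\label{lem:G}
There is $g_*>0$, depending only on $z_0$ and $\gamma$, with $g_\delta\ge g_*$ for all $\delta\in(0,1)$.
\end{lemma}

\begin{proof}
Let $K_t=\int_0^t\varphi(Y)\,dB_1$ and $\mathcal Z=\exp(-K_3-\frac12\langle K\rangle_3)$. Since $\varphi$ is bounded, Girsanov's theorem says that $\mathbb Q=\mathcal Z\cdot\mathbb P$ is a probability measure on $\mathcal F_3$ equivalent to $\mathbb P$, under which $(B_1+\int\varphi(Y)\,ds,B_2)=(R-r_0,B_2)$ is a planar Brownian motion on $[0,3]$. The stochastic integral in \eqref{eq:lt} is the same under equivalent measures, so under $\mathbb Q$ the process $L$ is the local time at $0$ of the Brownian motion $R$, and $L_t=\lim_{\eta\to0}(2\eta)^{-1}\int_0^t\mathbf 1_{\{|R_s|<\eta\}}ds$ almost surely for all $t\le3$. Thus $\tau_0$, $L_{\tau_0}$ and $R_{\tau_0}$ are fixed measurable functionals of $R$, and $Y_{\tau_0}=y_0+\gamma B_2(\tau_0)+L_{\tau_0}$; so $q=\mathbb Q(G)$ depends only on $z_0$ and $\gamma$. Under $\mathbb Q$, $R$ has a zero in $[1,2]$ with positive probability, and given $R$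 the variable $Y_{\tau_0}$ is Gaussian with variance $\gamma^2\tau_0\ge\gamma^2>0$. Hence $q>0$. Finally $\mathcal Z^2=\exp(-2K_3-2\langle K\rangle_3)\exp(\langle K\rangle_3)$, where the first factor has mean $1$ and $\langle K\rangle_3\le3$. By the Cauchy--Schwarz inequality $q^2=\mathbb E[\mathcal Z\mathbf 1_G]^2\le e^3g_\delta$. Take $g_*=e^{-3}q^2$.
\end{proof}

\begin{proposition}\label{prop:sep}
As $\delta\to0$, the variable $\sup_{t\le3}(|U_t|+|V_t|)$ does not tend to $0$ in probability.
\end{proposition}

\begin{proof}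
Suppose it does. Fix $m\in(0,\frac18]$, $T\in(0,1]$, and let $S_m=\{\sup_{t\le3}(|U|+|V|)\ge m\}$, so $\mathbb P(S_m)\to0$ as $\delta\to0$. We estimate both sides of \eqref{eq:key}. Constants $C_2,C_3,C_4$ may depend on $\gamma$, but not on $m,T,\delta$.

\emph{The boundary terms vanish.} Let $\bar U=m\wedge\sup_{t\le3}|U|$, $\bar V=m\wedge\sup_{t\le3}|V|$, $\bar R=\sup_{t\le3}|R|$. On $G'$, at the times $\tau_0$ and $\tau$, we have $\Xi\le(\bar U+\bar V^{5/3})^{1/5}+\bar R^{2/5}\bar V^{1/5}$. The variables $\bar U,\bar V$ are bounded and tend to $0$ in probability, so their positive moments tend to $0$; and $\mathbb E\bar R^{4/5}$ is bounded in $\delta$ because $\bar R\le|r_0|+\sup_{t\le3}|B_1|+3$. By the Cauchy--Schwarz inequality, $\mathbb E[\mathbf 1_{G'}(\Xi_\tau+\Xi_{\tau_0})]\to0$.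

\emph{The local time is of order $\sqrt T$.} Let $\Delta L=L_{\tau_0+T}-L_{\tau_0}$. On $G$ we have $R_{\tau_0}=0$, so
\[
\Delta L=|R_{\tau_0+T}|-\int_{\tau_0}^{\tau_0+T}\operatorname{sgn}(R)\,dB_1-\int_{\tau_0}^{\tau_0+T}\operatorname{sgn}(R)\varphi(Y)\,dt,
\]
and $|R_{\tau_0+T}|\ge|B_1(\tau_0+T)-B_1(\tau_0)|-T$. Since $B(\tau_0+\cdot)-B(\tau_0)$ is a Brownian motion independent of $\mathcal F_{\tau_0}$, we get $\mathbb E[\Delta L\,|\,\mathcal F_{\tau_0}]\ge\sqrt{2T/\pi}-2T$ on $G$. Lemma~\ref{lem:basic}(i) and Jensen's inequality give $\mathbb E[(\Delta L)^2\,|\,\mathcal F_{\tau_0}]\le C_2T$.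

\emph{Early stopping is unlikely.} Let $E=\{\sup_{t\le T}|Y_{\tau_0+t}-Y_{\tau_0}|\ge\frac14\}$. Since $L$ is nondecreasing, on $E$ either $\gamma\sup_{t\le T}|B_2(\tau_0+t)-B_2(\tau_0)|\ge\frac18$ or $\Delta L\ge\frac18$. Markov's inequality for fourth moments, with Doob's $L^4$ inequality for the first event and Lemma~\ref{lem:basic}(i) for the second, gives $\mathbb P(E\,|\,\mathcal F_{\tau_0})\le C_3T^2$. As $\tau_0+T\le3$, on $G\setminus(E\cup S_m)$ the event $G'$ occurs and none of the three exit conditions in the definition of $\tau$ is met before $\tau_0+T$, so $\tau=\tau_0+T$. Therefore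
\[
\mathbf 1_{G'}(L_\tau-L_{\tau_0})\ge\big(\mathbf 1_G-\mathbf 1_{G\cap E}-\mathbf 1_{S_m}\big)\Delta L .
\]
The conditional Cauchy--Schwarz inequality gives $\mathbb E[\mathbf 1_{G\cap E}\Delta L]\le g_\delta(C_3T^2)^{1/2}(C_2T)^{1/2}=g_\delta C_4T^{3/2}$, and $\mathbb E[\mathbf 1_{S_m}\Delta L]\le(C_2T)^{1/2}\,\mathbb P(S_m)^{1/2}\to0$.

\emph{Contradiction.} Inserting these estimates into \eqref{eq:key},
\[
\tfrac12c_0\,g_\delta\big(\sqrt{2T/\pi}-2T-C_4T^{3/2}\big)\le C_1g_\delta\big(T+\sqrt T\,m^{3/5}\big)+o(1)\qquad(\delta\to0).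
\]
Divide by $g_\delta\ge g_*$ and let $\delta\to0$; then divide by $\sqrt T$ and let $T\to0$. The result is $\frac12c_0\sqrt{2/\pi}\le C_1m^{3/5}$ for all $m\in(0,\frac18]$, with $c_0$ and $C_1$ independent of $m$. This is false for small $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:sep} there are $m_1,p_1>0$ and $\delta_n\to0$ such that the pairs for $\delta_n$ satisfy $\mathbb P(\sup_{t\le3}(|U|+|V|)\ge m_1)\ge p_1$. Their initial values are uniformly bounded and converge to $(z_0,z_0)$. Lemma~\ref{lem:compact} with $\varepsilon_n=0$ gives a subsequence converging in law to two solutions $(R,Y)$, $(R',Y')$ of \eqref{eq:S}, both started at $z_0$ and driven by the same Brownian motion with respect to a common filtration. The set of paths with $\sup_{t\le3}(|R'-R|+|Y'-Y|)\ge m_1$ is closed, and by the portmanteau theorem the limit law gives a closed set at least the upper limit of the approximating probabilities. Hence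
\[
\mathbb P\Big(\sup_{t\le3}\big(|R'_t-R_t|+|Y'_t-Y_t|\big)\ge m_1\Big)\ge p_1>0 .
\]
The reduction in Section~\ref{sec:mechanism} turns these into two different solutions of \eqref{eq:main} from $x$ driven by the same $W$.
\end{proof}

The coefficients of Theorem~\ref{thm:main} satisfy the standing hypotheses: $a$ is bounded and Lipschitz, and $b$ is constant with $b_1=0\in[-1,1]$. So pathwise uniqueness for \eqref{eq:main} does not hold in general, in any dimension $d\ge2$.

\begin{proof}[Proof of Corollary~\ref{cor:strong}]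
Suppose that a solution $X$ from $x$ is adapted to the augmented filtration of its driving $W$. Then $X=\Psi(W)$ almost surely for a Borel map $\Psi$ from $C([0,\infty);\mathbb R^d)$ to itself, so the law of $(W,X)$ is carried by the graph of $\Psi$, a Borel set. By uniqueness in law, every solution $\widetilde X$ from $x$, driven by any $\widetilde W$ on any space, satisfies $\widetilde X=\Psi(\widetilde W)$ almost surely. Two solutions driven by the same Brownian motion then coincide, contrary to Theorem~\ref{thm:main}.
\end{proof}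

\begin{proof}[Proof of Corollary~\ref{cor:dichotomy}]
If $b\neq0$, Theorem~\ref{thm:main} gives a bounded Lipschitz $a$ for which pathwise uniqueness fails. If $b=0$, it holds for all bounded measurable $a$ by Veretennikov's theorem \cite{Ver}.
\end{proof}

\begin{remark}[where the hypotheses enter]
The condition $b\ne0$ puts the local time into the equation for $Y$. The condition $b_1=0$ is used twice: it keeps the local time out of the equation for $R$, so that $U$ is $C^1$ and $H$, $J$ have the differentials of Section~\ref{sec:ito}; and it makes the regularized field $\rho_\varepsilon(x_1)\,b$ divergence-free in Lemma~\ref{lem:nonstick}. For $b_1=1$ and $x_1\ge0$ the conclusion fails by Remark~\ref{rem:reflection}. That $a$ is parallel to $e_1$ and depends only on $\langle b,x\rangle$ makes $a$ divergence-free and gives $dU=V\,dt$; if instead $a$ is parallel to $e_1$ and depends only on $x_1$, uniqueness holds by Proposition~\ref{prop:decoupled}. Of the function $\varphi$ the proof uses only that $|\varphi|\le1$, that $\varphi$ is $1$-Lipschitz,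 and that $\varphi(r)=r$ for $|r|\le\frac78$. The corners of the triangular wave therefore play no role: the odd primitive of a smooth even function with values in $[0,1]$, equal to $1$ on $[-\frac78,\frac78]$ and supported in $[-1,1]$, has the same three properties.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB}
Rami Atar and Amarjit Budhiraja, \emph{On the multi-dimensional skew Brownian motion}, arXiv:1402.5703 (2014).

\bibitem{Ver}
Veretennikov, Math. USSR Sb. \textbf{39} (1981).

\bibitem{Zvo}
Zvonkin, Math. USSR Sb. \textbf{22} (1974).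

\end{thebibliography}
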